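
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Fully supported ergodic measures with zero Lyapunov exponents\\ for $C^1$ iterated function systems}


\begin{abstract}
Let $G$ be a finite family of $C^1$ diffeomorphisms of a compact manifold $M$. Assume that all forward orbits of the semigroup generated by $G$ on the flag manifold of $M$ are dense, and that at every flag the generators realize all sign patterns of logarithmic diagonal derivatives. We prove that the induced skew product on flags has an ergodic invariant measure with full support which is a weak-star limit of measures on periodic orbits, and such that all fibered Lyapunov exponents of its projection to the skew product on $M$ vanish. Bochi, Bonatti and D\'{\i}az proved such a result for $C^2$ diffeomorphisms under an additional hypothesis and asked about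 the $C^1$ case. The obstacle is that a $C^1$ diffeomorphism acts on flags only as a homeomorphism. We get around it by comparing flags only over a common base orbit while blocks are being built, and by closing orbits at near-returns whose precision is chosen after the block length.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}

Let $M$ be a compact connected manifold of dimension $d\ge1$ with a smooth Riemannian metric. Its \emph{flag manifold} $\mathcal FM$ consists of the pairs $(x,\mathfrak f)$ with $x\in M$ and
\[
\mathfrak f=(F_1\subset F_2\subset\dots\subset F_d=T_xM),\qquad \dim F_i=i .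
\]
A $C^1$ diffeomorphism $g$ of $M$ induces a homeomorphism $\mathcal Fg(x,\mathfrak f)=(g(x),Dg(x)\mathfrak f)$ of $\mathcal FM$, where $Dg(x)\mathfrak f=(Dg(x)F_1\subset\dots\subset Dg(x)F_d)$.

An orthonormal basis $(e_i)$ of $T_xM$ is \emph{adapted} to $\mathfrak f$ if $e_i\in F_i\cap F_{i-1}^\perp$ for all $i$ (with $F_0=\{0\}$); it is unique up to signs. A linear isomorphism $A:T_xM\to T_yM$, written in orthonormal bases adapted to $\mathfrak f$ and to $A\mathfrak f$, becomes an upper triangular matrix $M(A,\mathfrak f)$ with
\[
|M_{i,i}(A,\mathfrak f)|=\frac{|\det(A|_{F_i})|}{|\det(A|_{F_{i-1}})|} .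
\]
We write $\log M_{i,i}$ for the logarithm of this positive number.

Let $G=(g_0,\dots,g_{\ell-1})$ be a finite family of $C^1$ diffeomorphisms of $M$ and $\langle G\rangle$ the semigroup it generates. With $\sigma$ the shift on $\ell^{\mathbb Z}=\{0,\dots,\ell-1\}^{\mathbb Z}$, put
\[
\phi_G(\omega,x)=(\sigma\omega,g_{\omega_0}(x))\ \text{ on }\ \ell^{\mathbb Z}\times M,
\qquad
T=\mathcal F\phi_G:\ (\omega,x,\mathfrak f)\mapsto(\sigma\omega,\mathcal Fg_{\omega_0}(x,\mathfrak f))\ \text{ on }\ X=\ell^{\mathbb Z}\times\mathcal FM .
\]
The \emph{fibered Lyapunov exponents} of an ergodic $\phi_G$-invariant measure are those of the linear cocycle $(\omega,x)\mapsto Dg_{\omega_0}(x)$ over $\phi_G$.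

The hypotheses are the following.
\begin{itemize}
\item[(H1)] \emph{Positive minimality on the flag manifold}: for every $p\in\mathcal FM$ the forward orbit $\{\mathcal Fh(p):h\in\langle G\rangle\}$ is dense in $\mathcal FM$.
\item[(H2)] \emph{Maneuverability}: for every $(x,\mathfrak f)\in\mathcal FM$ and every $t\in\{-1,+1\}^d$ there is $g\in G$ with $t_i\log M_{i,i}(Dg(x),\mathfrak f)>0$ for each $i$.
\item[(H3)] Some $g\in\langle G\rangle$ has a fixed point $x_0$ such that the eigenvalues of $Dg(x_0)$ are all negative, simple, and of different moduli.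
\end{itemize}
Since diffeomorphisms preserve the boundary, (H1) forces $M$ to have none; we assume this throughout.

Bochi, Bonatti and D\'{\i}az \cite{BBD} proved that if $G\subset\mathrm{Diff}^2(M)$ satisfies (H1)--(H3), then $T$ has an ergodic invariant measure $\nu$ with support $X$ whose fibered exponents (along the fibers $\mathcal FM$) all vanish, and $\nu$ is the weak-star limit of $T$-invariant measures supported on periodic orbits. The hypotheses make sense for $C^1$ maps, and the problem posed in \cite{BBD} is whether the $C^1$ result is true. For $C^1$ maps $\mathcal Fg$ need not be differentiable, so one asks for the vanishing of the fibered exponents of the projection of $\nu$ to $\ell^{\mathbb Z}\times M$; for $C^2$ maps this is equivalent to the vanishing of all fibered exponents of $\nu$ (Remark~\ref{rem:C2}). The answer is yes, and (H3) is not needed.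

\begin{theorem}\label{thm:main}
Let $G\subset\mathrm{Diff}^1(M)$ be finite and satisfy \textup{(H1)} and \textup{(H2)}. Then there is an ergodic $T$-invariant measure $\nu$ with $\operatorname{supp}\nu=X$ which is a weak-star limit of $T$-invariant measures supported on periodic orbits, and all fibered Lyapunov exponents of its projection to $\ell^{\mathbb Z}\times M$ are zero.
\end{theorem}

Theorem~\ref{thm:A} below gives the analogous conclusion for other exponent vectors, and Section~\ref{sec:compl} replaces (H2) by a weaker condition.

\subsection{Why flags, and what is easy}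

For a letter $s\in\{0,\dots,\ell-1\}$ and $z=(x,\mathfrak f)\in\mathcal FM$ let
\[
\varphi_i(s,z)=\log M_{i,i}(Dg_s(x),\mathfrak f),\qquad \varphi=(\varphi_1,\dots,\varphi_d).
\]
Lyapunov exponents depend badly on the measure, but $\varphi$ is a \emph{continuous} function on $X$ (through $s=\omega_0$), and for an ergodic $\nu$ on $X$ the exponents of the projection are, up to order, the numbers $\int\varphi_i\,d\nu$ (Lemma~\ref{lem:exponents}). So if ergodic measures on $X$ converge weak-star to an ergodic measure, their exponents converge as well. Moreover (H2) is a statement about the vector $\varphi$: at every point of $\mathcal FM$ all its components can be pushed at once in any prescribed directions.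

This makes zero exponents cheap. Starting anywhere, choose letters one at a time so that each component of the new $\varphi$ has sign opposite to the sum accumulated so far. All partial sums of $\varphi$ then stay bounded (see the proof of Lemma~\ref{lem:steer}), so sums over all windows of the orbit are bounded by a fixed constant. This is a closed condition, so it passes to the $\omega$-limit set of the orbit under $T$, and every ergodic measure there has $\int\varphi\,d\nu=0$. But nothing is known about its support, and no periodic orbit has appeared.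

To get full support the orbit must travel everywhere, and each excursion produces an error in the sums of $\varphi$ which has to be compensated later. The measure will be a limit of measures on periodic orbits, each following the previous one most of the time, spending a small fraction of its period on travel and compensation, and having smaller exponents. What remains is to close orbits without spoiling the exponents, and this is where the regularity of the maps matters. Section~\ref{sec:circle} carries out one step on the circle and then explains what goes wrong for flags and how it is repaired.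

\section{Steering and the general theorem}

\subsection{Notation}

Throughout, $|\cdot|$ is the sup norm on $\mathbb R^d$. For a finite word $W=W_0\cdots W_{n-1}$ put $|W|=n$ and $g_W=g_{W_{n-1}}\circ\dots\circ g_{W_0}$, so that in a concatenation $WV$ the word $W$ acts first; the empty word gives the identity. Let $S(W;z)$ be the sum of $\varphi$ along the orbit of $z=(x,\mathfrak f)$ under $W$. Thus $S(WV;z)=S(W;z)+S(V;\mathcal Fg_Wz)$, and since determinants multiply, $S_i(W;z)=\log M_{i,i}(Dg_W(x),\mathfrak f)$. Let $C_0=\max|\varphi|$, and let
\[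
\overline{\mathcal C}=\{v\in\mathbb R^d:0\ge v_1\ge\dots\ge v_d\}\ \text{ (the \emph{chamber})},\qquad
\operatorname{gap}(v)=\min\{-v_1,\ v_i-v_{i+1}\ (1\le i<d)\}.
\]
Suppose that $z=(x,\mathfrak f)$ is periodic, $\mathcal Fg_w(z)=z$, and that its mean vector $S(w;z)/|w|$ has positive gap. Then $Dg_w(x)$ has spectral radius less than $1$, and its flag action attracts flags near $\mathfrak f$ to $\mathfrak f$, because $F_i$ is contracted less than the directions transverse to it. So $\operatorname{gap}>0$ means that the periodic orbit attracts in base and fiber.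

\subsection{Steerable vectors}

Fix a target mean $v'$. After some time $n_0$ the accumulated sum of $\varphi$ differs from $n_0v'$ by an error $E^0$. We need to be able to work this error off at a definite speed, from any point, and then keep it bounded.

\begin{definition}\label{def:steer}
A vector $v\in\mathbb R^d$ is \emph{steerable} if there are $h>0$ and $H\ge1$ such that for all $v'$ with $|v'-v|\le h$, all $z\in\mathcal FM$ and all $E^0\in\mathbb R^d$ there is an infinite word $c=c_0c_1\cdots$ with
\begin{equation}\label{eq:steer}
\bigl|E^0+S(c_0\cdots c_{n-1};z)-nv'\bigr|\le H\qquad\text{for all integers } n\ge|E^0|/h .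
\end{equation}
We call $c$ a \emph{steering word} for $(z,E^0,v')$.
\end{definition}

\begin{lemma}\label{lem:steer}
Assume \textup{(H2)}. Then
\[
c_0:=\min_{z\in\mathcal FM}\ \min_{t\in\{\pm1\}^d}\ \max_s\ \min_i\ t_i\varphi_i(s,z)>0,
\]
and every $v$ with $|v|<c_0$ is steerable. In particular $v=0$ is steerable.
\end{lemma}

\begin{proof}
For fixed $t$ the function $z\mapsto\max_s\min_it_i\varphi_i(s,z)$ is continuous, and positive by (H2); so $c_0>0$ by compactness. Also $c_0\le C_0$. Let $|v|<a<c_0$ and $|v'|\le a$. If the current error is $E$, put $t_i=-\operatorname{sign}E_i$ (with $\operatorname{sign}0:=1$) and apply a letter $s$ with $t_i\varphi_i\ge c_0$ for all $i$. The error changes by $e=\varphi-v'$, where $t_ie_i\ge c_0-a>0$ and $|e_i|\le C_0+a\le2C_0$. So $e_i$ is opposite in sign to $E_i$ when $E_i\neq0$.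
\begin{itemize}
\item If $|E_i|\le2C_0$, then $|E_i+e_i|\le\max(|E_i|,|e_i|)\le2C_0$.
\item If $|E_i|>2C_0$, then $|E_i+e_i|=|E_i|-|e_i|\le|E_i|-(c_0-a)$.
\end{itemize}
Hence the error $E^n$ after $n$ letters satisfies $|E^n_i|\le\max(2C_0,|E^0_i|-n(c_0-a))$. Take $H=\max(1,2C_0)$ and $h=\min(a-|v|,\,c_0-a)$: then $|v'-v|\le h$ implies $|v'|\le a$, and for $n\ge|E^0|/h$ the second term in the maximum is at most $0$.
\end{proof}

\begin{theorem}\label{thm:A}
Let $G\subset\mathrm{Diff}^1(M)$ be finite and satisfy \textup{(H1)}, and let $v\in\overline{\mathcal C}$ be steerable. Then there is an ergodic $T$-invariant measure $\nu$ with $\operatorname{supp}\nu=X$ and $\int\varphi\,d\nu=v$, which is a weak-star limit of $T$-invariant measures supported on periodic orbits. The fibered Lyapunov exponents of its projection to $\ell^{\mathbb Z}\times M$ are $v_1,\dots,v_d$.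
\end{theorem}

With Lemma~\ref{lem:steer} and $v=0\in\overline{\mathcal C}$ this gives Theorem~\ref{thm:main}. More generally:

\begin{corollary}
Under \textup{(H1)} and \textup{(H2)}, the conclusion of Theorem~\ref{thm:A} holds for every $v$ with $0\ge v_1\ge\dots\ge v_d>-c_0$.
\end{corollary}

Each hypothesis has one task. Steerability controls the exponents. Minimality (H1) lets orbits travel and return. The condition $v\in\overline{\mathcal C}$ means that $v$ is a limit of vectors with positive gap, so that the periodic orbits can be made attracting. Some condition in the direction of (H1) is needed: if $U\subset\mathcal FM$ is nonempty, open, not dense, and $\mathcal Fg_s(U)\subset U$ for all $s$, then no ergodic $T$-invariant measure has full support, since almost every point of $\ell^{\mathbb Z}\times U$ would have a dense forward orbit, while that orbit stays in $\ell^{\mathbb Z}\times U$. Without $v\in\overline{\mathcal C}$ we still obtain $\nu$, but not the periodic approximation (Theorem~\ref{thm:C}).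

\section{One step on the circle, and the difficulty with flags}\label{sec:circle}

This section explains the method; the proofs start in Section~\ref{sec:prelim} and do not depend on it.

\subsection{The circle}

Let $M=\mathbb R/\mathbb Z$ with its usual metric, and assume (H1) and (H2). A flag carries no information, $\mathcal FM=M$, and $\varphi(s,x)=\log|g_s'(x)|$. Hypothesis (H2) says that at every point some generator expands and some generator contracts. Let $h,H$ be steering constants for $v=0$, let $\Lambda\ge1$ bound all $|g_s'|$, and let $C_2=C_0+h$.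

Suppose that $g_w(p)=p$ with $|w|=\pi$ and mean exponent $u=S(w;p)/\pi=-\chi$, $0<\chi\le h$. Let $\theta<1$ be close to $1$. We look for a periodic orbit with mean exponent as close as we like to $v'=-\theta\chi$ that follows the old orbit most of the time.

\emph{Trap.} Since $|g_w'(p)|=e^{-\pi\chi}$, there is a closed interval $J$ centered at $p$ such that $|g_w'|\le e^{-\pi\chi/2}$ and $|S(w;q)-\pi u|\le\pi(1-\theta)\chi$ for $q\in J$. Then $g_w(J)\subset J$. Let $J'$ be the concentric interval of half the length.

\emph{Block.} From $z\in J'$ apply $w^m$, then a word $b$ of length at most some $B$ that visits every small open set. The sum of $\varphi$ now differs from the number of letters times $v'$ by at most $2m\pi(1-\theta)\chi+C_2B$. Steer for $\lceil(2m\pi(1-\theta)\chi+C_2B)/h\rceil$ letters, and the error is at most $H$. By minimality a word of length at most some $R$ returns to $J'$, and the error is at most $H+C_2R$. This is small compared with $m\pi$, so the block $W(z)$ has mean close to $v'$. The part after $w^m$ has length $L\le3m\pi(1-\theta)\chi/h$ for large $m$, so on $J$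
\[
|g_{W(z)}'|\le e^{-m\pi\chi/2}\Lambda^L\le\exp\Bigl(-m\pi\chi\Bigl(\tfrac12-\tfrac{3(1-\theta)\log\Lambda}{h}\Bigr)\Bigr).
\]
The cost of the correction and the available contraction are \emph{both proportional to} $\chi$. So one $\theta<1$, chosen once for all steps, makes this at most $\frac14$ for large $m$, however small $\chi$ has become.

\emph{Closing.} Let $r>0$ be such that the $r$-neighborhood of $J'$ lies in $J$. Starting from $z^0=p$, put $z^{j+1}=g_{W(z^j)}(z^j)\in J'$. This is a true orbit, each block being adapted to the point actually reached. All blocks have length at most a number $N$ fixed by now. Given $\delta\le r/2$, choose $a<b'$ with $|z^a-z^{b'}|\le\delta$. Each block contracts the $r$-neighborhood of its starting point by $\frac14$, so $g_{\mathsf w}$, for the concatenation $\mathsf w$ of the blocks from $a$ to $b'-1$, maps $[z^a-2\delta,z^a+2\delta]$ into the $\delta/2$-neighborhood of $z^{b'}$, hence into itself. It has a fixed point there, whose orbit is within $2\delta$ of the true orbit at all block times, and therefore as close as we like at all times, by uniform continuity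 of the finitely many maps $g_V$, $|V|\le N$. So its mean exponent is as close as we like to that of the true orbit, which is $v'$ up to $(H+C_2R)/(m\pi)$.

\subsection{What changes for flags}

On the circle the near-return was superfluous: a single block closes up, because $g_{W(p)}(J)$ has length at most $|J|/4$ and contains a point of $J'$, so it lies in $J$. In higher dimension one would like to do the same with a box around $p=(x,\mathfrak f)$ in $\mathcal FM$. Trivializing flags near $x$, the map $\mathcal Fg_w$ becomes $(y,\mathfrak f')\mapsto(g_w(y),A_y\mathfrak f')$, where the linear map $A_y$ depends on $y$ with some modulus of continuity $\omega$. Suppose that $g_w$ and the flag action of every $A_y$ contract by $\lambda<1$ in the box. Take two points of the box whose base points are at distance $c$. After $j$ turns the base points are at distance at most $\lambda^jc$, so (up to constants in $\omega$) the distance $s_j$ of the flags satisfies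
\[
s_{j+1}\le\lambda s_j+\omega(\lambda^jc).
\]
If $\omega(t)\le Ct$, this yields $s_m\le(s_0+mCc/\lambda)\lambda^m$. That is exponentially small in $m$ and can absorb the expansion $\Lambda^L$ in the rest of the block, where $L$ is a small multiple of $m$. For $C^1$ maps no modulus $\omega$ can be excluded: for $\omega(t)=1/\log(1/t)$ the estimate gives only a bound of order $1/m$, and the factor $\Lambda^L$ destroys it. \emph{For $C^1$ maps this comparison of flags over different base points gives no exponential rate.}

For two flags over the \emph{same} base orbit it does: the term $\omega(\lambda^jc)$ is absent, because a linear map acts smoothly on flags. So we ask that blocks contract the base, and contract flags over each fixed base point, and nothing more. This suffices for closing. Different base points have to be compared only when the true orbit is replaced by the periodic one, block by block; for this the uniform continuity of finitely many maps is enough, provided that the precision of the near-return is chosen after the block length has been bounded. At each step of the induction the order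 of choices is:
\[
\text{trapping box}\ \to\ \text{travel lengths}\ \to\ \text{number } m \text{ of turns}\ \to\ \text{bound } N \text{ on block lengths}\ \to\ \text{closing precision}.
\]

\section{Flags over a fixed base orbit}\label{sec:prelim}

\subsection{Metrics}\label{ss:metrics}

Let $d_M$ be the distance of $M$. Fix a metric $\operatorname{dist}$ on $\mathcal FM$ and put
\[
d_X\bigl((\omega,z),(\omega',z')\bigr)=\max\bigl(2^{-\min\{|i|:\omega_i\ne\omega_i'\}},\operatorname{dist}(z,z')\bigr),\qquad 2^{-\min\emptyset}:=0 .
\]
Let $\mathcal F_yM$ be the manifold of flags of $T_yM$. At the standard flag of $\mathbb R^d$ the tangent space of the flag manifold is $\mathfrak{gl}/\mathfrak b$, where $\mathfrak b$ is the space of upper triangular matrices; we identify it with the strictly lower triangular matrices. The Frobenius norm there is invariant under the stabilizer $\{\operatorname{diag}(\pm1,\dots,\pm1)\}$ of the standard flag in $O(d)$, so it extends to an $O(d)$-invariant Riemannian metric. Orthonormal frames transfer it to Riemannian metrics on all $\mathcal F_yM$, varying continuously with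 $y$. We denote all induced distances by $\mathsf d$.

A linear isomorphism $B:T_yM\to T_{y'}M$ acts smoothly from $\mathcal F_yM$ to $\mathcal F_{y'}M$. Let $N$ be its upper triangular matrix in orthonormal bases adapted to $\mathfrak f$ and $B\mathfrak f$. Since $Be^{tY}\mathfrak f=e^{tBYB^{-1}}B\mathfrak f$,
\begin{equation}\label{eq:flagder}
\text{the derivative at }\mathfrak f\text{ of the flag action of }B\text{ is } Y\mapsto\text{strictly lower part of }NYN^{-1}.
\end{equation}
Its entry $(j,i)$, $j>i$, is $\sum_{k\ge j,\;l\le i}N_{jk}Y_{kl}(N^{-1})_{li}$, which involves only strictly lower entries of $Y$.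

By compactness there is $\Lambda\ge1$ such that $\|Dg_s^{\pm1}\|\le\Lambda$, every $g_s$ is $\Lambda$-Lipschitz for $d_M$, and every flag action $Dg_s(y):\mathcal F_yM\to\mathcal F_{g_s(y)}M$ is $\Lambda$-Lipschitz for $\mathsf d$.

Let $\iota$ be the injectivity radius of $M$. For $d_M(y,y')\le\iota/2$ let $\mathsf P_{yy'}:T_yM\to T_{y'}M$ be parallel transport along the minimal geodesic and $\tau_{yy'}:\mathcal F_yM\to\mathcal F_{y'}M$ the induced map. As $\mathsf P_{yy'}$ is orthogonal, $\tau_{yy'}$ is an isometry for $\mathsf d$; it is jointly continuous and $\tau_{yy}=\mathrm{id}$. For $z=(y,\mathfrak f)$, $z'=(y',\mathfrak f')$ with $d_M(y,y')\le\iota/2$ put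
\[
D(z,z')=\max\{d_M(y,y'),\ \mathsf d(\tau_{yy'}\mathfrak f,\mathfrak f')\}.
\]
This is continuous on a compact set and vanishes exactly on the diagonal. Hence $D$ and $\operatorname{dist}$ are \emph{uniformly equivalent}: each is small, uniformly, when the other is.

\subsection{Products of triangular matrices}

\begin{lemma}\label{lem:paths}
Let $N_1,\dots,N_n$ be upper triangular $q\times q$ matrices. For $j\le k$, the $(j,k)$ entry of $N_n\cdots N_1$ is a sum of at most $(n+1)^q$ terms. Each term is a product of at most $q$ off-diagonal entries of the $N_t$ and of the products $\prod_{t\in I_i}(N_t)_{ii}$, $j\le i\le k$, where the $I_i\subset\{1,\dots,n\}$ are disjoint, possibly empty, intervals of total length between $n-q$ and $n$. The same holds for $N_1\cdots N_n$.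
\end{lemma}

\begin{proof}
The entry is the sum of $\prod_t(N_t)_{i_ti_{t-1}}$ over index paths from $i_0=k$ to $i_n=j$, and only paths with $i_0\ge i_1\ge\dots\ge i_n$ contribute. Such a path is determined by the numbers $\#\{t:i_t\ge i\}\in\{1,\dots,n\}$, $j<i\le k$, so there are at most $n^{k-j}\le(n+1)^q$ of them. It jumps at most $q-1$ times, and $I_i=\{t:i_t=i_{t-1}=i\}$ is an interval. For the other order, reverse time.
\end{proof}

\subsection{Exponents are integrals}

\begin{lemma}\label{lem:exponents}
Let $\nu$ be an ergodic $T$-invariant measure and $v=\int\varphi\,d\nu\in\mathbb R^d$. Then the fibered exponents of the projection $\mu$ of $\nu$ to $\ell^{\mathbb Z}\times M$ are $v_1,\dots,v_d$, up to order, with multiplicity.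
\end{lemma}

\begin{proof}
The projection $\mu$ is ergodic. Let $\lambda_1\ge\dots\ge\lambda_d$ be its exponents; recall that $\lambda_1+\dots+\lambda_k$ is the almost sure growth rate of the $k$-th exterior power of the cocycle. Take a $\nu$-typical point, and let $N_t$ be the upper triangular matrices of the derivatives along its orbit, in adapted orthonormal bases. Their entries are bounded, and $\frac1n\sum_{t\le n}\log|(N_t)_{ii}|\to v_i$.

Let $1\le k\le d$. The entry $(I,J)$ of $\Lambda^kN_t$ in the basis $(e_I)_{|I|=k}$ is a minor of $N_t$, which vanishes unless $I\le J$ componentwise, because $N_te_j\in\operatorname{span}(e_1,\dots,e_j)$. So $\Lambda^kN_t$ is upper triangular when the $e_I$ are ordered by a linear extension of the componentwise order. Its diagonal entries $\prod_{i\in I}(N_t)_{ii}$ have exponential rates $v_I=\sum_{i\in I}v_i$. Put $V=\max_Iv_I$.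

\emph{Lower bound.} A norm dominates, up to a constant, every diagonal entry, so $\lambda_1+\dots+\lambda_k=\lim\frac1n\log\|\Lambda^k(N_n\cdots N_1)\|\ge V$.

\emph{Upper bound.} Let $\varepsilon>0$. There is $C$ such that for all $t$ and $I$ the sum up to time $t$ of the logarithms of the moduli of the $I$-th diagonal entries differs from $tv_I$ by at most $\varepsilon t+C$. Over an interval $(m,m']\subset[1,n]$ the sum is therefore at most $(m'-m)v_I+2\varepsilon n+2C$. By Lemma~\ref{lem:paths} with $q=\binom dk$ the entries of $\Lambda^k(N_n\cdots N_1)$ have modulus at most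
\[
(n+1)^q\,\Lambda'^{\,q}\,e^{q(2\varepsilon n+2C)}\,e^{nV+q|V|},
\]
where $\Lambda'\ge1$ bounds the moduli of the entries of the $\Lambda^kN_t$. So the rate is at most $V+2q\varepsilon$; let $\varepsilon\to0$.

Thus $\lambda_1+\dots+\lambda_k$ is the sum of the $k$ largest $v_i$, for every $k$.
\end{proof}

\begin{remark}\label{rem:C2}
If the $g_s$ are $C^2$, the maps $\mathcal Fg_s$ are $C^1$. Their derivatives preserve the vertical directions, where they act by \eqref{eq:flagder}, and act on the quotient as $Dg_s$. By the formula after \eqref{eq:flagder} the vertical action sends $E_{kl}$ to a combination of $E_{ji}$ with $j\le k$, $i\ge l$, so it is upper triangular when the $E_{ji}$, $j>i$, are ordered by $j-i$, with diagonal entries $N_{jj}/N_{ii}$. Identify the quotient with a continuous complement of the vertical bundle and order the vertical directions first. The whole derivative is then a bounded upper triangular cocycle with diagonal entries $N_{jj}/N_{ii}$, $j>i$, and $N_{ii}$, to which the proof of Lemma~\ref{lem:exponents} applies. Hence the exponents of an ergodic $\nu$ along the fibers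 $\mathcal FM$ are the $v_i$ and the $v_j-v_i$, $j>i$, and they all vanish if and only if $v=0$.
\end{remark}

\section{Closing near-returns}

\begin{definition}
Let $0<r<\iota/4$. A pair $(z,W)$, with $z=(y,\mathfrak f)\in\mathcal FM$ and $W$ a word, is \emph{$r$-contracting} if
\begin{itemize}
\item $g_W$ is $\frac14$-Lipschitz on the closed ball $\bar B(y,r)$, and
\item for each $y'\in\bar B(y,r)$ the flag action $Dg_W(y'):\mathcal F_{y'}M\to\mathcal F_{g_W(y')}M$ is $\frac14$-Lipschitz on the closed $\mathsf d$-ball of radius $r$ about $\tau_{yy'}\mathfrak f$.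
\end{itemize}
\end{definition}

Only flags over the same point $y'$ are compared. The next lemma shows that this is enough to close an orbit with any precision, as long as the blocks have bounded length. The idea is to find first a periodic base point near the true orbit, and then to contract flags over its orbit, which is now fixed.

\begin{lemma}[Closing lemma]\label{lem:closing}
Let $N\ge1$ and $0<r<\iota/4$. Let $z^{j+1}=\mathcal Fg_{W^j}(z^j)$, $j\ge0$, with $1\le|W^j|\le N$ and all $(z^j,W^j)$ $r$-contracting. For each $\epsilon>0$ there are $a<b$ and $\hat z\in\mathcal FM$ such that, with $\mathsf w=W^a\cdots W^{b-1}$,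
\[
\mathcal Fg_{\mathsf w}(\hat z)=\hat z\quad\text{and}\quad\operatorname{dist}(\mathcal Fg_V\hat z,\mathcal Fg_Vz^a)\le\epsilon\ \text{ for every (possibly empty) prefix }V\text{ of }\mathsf w .
\]
\end{lemma}

\begin{proof}
Write $z^j=(y^j,\mathfrak f^j)$.

\emph{Choice of constants.} Choose $\epsilon'\in(0,\epsilon]$ such that $\operatorname{dist}(z,z')\le\epsilon'$ implies $\operatorname{dist}(\mathcal Fg_Vz,\mathcal Fg_Vz')\le\epsilon$ for all $|V|\le N$. Choose $\eta\in(0,r]$ such that $D(z,z')\le\eta$ implies $\operatorname{dist}(z,z')\le\epsilon'$. Choose $\delta>0$ with $2\delta\le\eta$ such that for all $|W|\le N$, all $(y,\mathfrak f)\in\mathcal FM$ and all $y'$ with $d_M(y,y')\le2\delta$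
\begin{equation}\label{eq:unif}
d_M(g_Wy,g_Wy')\le\iota/2,\qquad
\mathsf d\bigl(\tau_{g_Wy,\,g_Wy'}Dg_W(y)\mathfrak f,\ Dg_W(y')\tau_{yy'}\mathfrak f\bigr)\le\eta/4 .
\end{equation}
This is possible because only finitely many words are involved and the second quantity is continuous and vanishes for $y=y'$.

Since $\mathcal FM$ is compact, there are $a<b$ with $\operatorname{dist}(z^a,z^b)$ so small that
\[
d_M(y^a,y^b)\le\delta,\qquad \mathsf d(\tau_{y^by'}\mathfrak f^b,\tau_{y^ay'}\mathfrak f^a)\le\eta/2\ \text{ for all } y' \text{ within } 2\delta \text{ of both } y^a \text{ and } y^b .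
\]
Indeed, the last quantity is a continuous function of $(z^a,z^b,y')$ on a compact set and vanishes when $z^a=z^b$. In these choices flags over different base points are compared, but only by uniform continuity of finitely many maps; no rate is needed.

\emph{Base.} For $y\in\bar B(y^j,2\delta)\subset\bar B(y^j,r)$ we have $d_M(g_{W^j}y,y^{j+1})\le\frac14d_M(y,y^j)$. So $g_{\mathsf w}$ maps $\bar B(y^a,2\delta)$ into $\bar B(y^b,\delta/2)\subset\bar B(y^a,2\delta)$ and is a contraction there. Let $\hat y^a$ be its fixed point and $\hat y^{j+1}=g_{W^j}(\hat y^j)$. Then $d_M(\hat y^j,y^j)\le2\delta$ for $a\le j\le b$, and $\hat y^b=\hat y^a$.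

\emph{Flags.} Put $\tilde{\mathfrak f}^j=\tau_{y^j\hat y^j}\mathfrak f^j$ and let $\Phi_j$ be the flag action of $Dg_{W^j}(\hat y^j)$. Since $\mathfrak f^{j+1}=Dg_{W^j}(y^j)\mathfrak f^j$, \eqref{eq:unif} gives $\mathsf d(\Phi_j\tilde{\mathfrak f}^j,\tilde{\mathfrak f}^{j+1})\le\eta/4$. If $\mathsf d(\mathfrak f',\tilde{\mathfrak f}^j)\le\eta\le r$, then, as $(z^j,W^j)$ is $r$-contracting,
\[
\mathsf d(\Phi_j\mathfrak f',\tilde{\mathfrak f}^{j+1})\le\tfrac14\eta+\tfrac14\eta=\tfrac12\eta .
\]
Hence $\Phi=\Phi_{b-1}\cdots\Phi_a$ is a contraction on the closed $\eta$-ball about $\tilde{\mathfrak f}^a$ and maps it into the $\eta/2$-ball about $\tilde{\mathfrak f}^b$. Both balls lie in $\mathcal F_{\hat y^a}M$. As $\hat y^a=\hat y^b$ is within $2\delta$ of both $y^a$ and $y^b$, $\mathsf d(\tilde{\mathfrak f}^a,\tilde{\mathfrak f}^b)\le\eta/2$, so the second ball lies in the first. Let $\hat{\mathfrak f}$ be the fixed point of $\Phi$ and $\hat z=(\hat y^a,\hat{\mathfrak f})$.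

The images $\hat z^j$, $a\le j\le b$, of $\hat z$ at block times satisfy $D(z^j,\hat z^j)\le\eta$, hence $\operatorname{dist}(z^j,\hat z^j)\le\epsilon'$. A prefix of $\mathsf w$ is $W^a\cdots W^{j-1}V'$ with $|V'|\le N$, so the choice of $\epsilon'$ gives the claim at all times.
\end{proof}

\section{Limits of periodic orbits that are ergodic}

A limit of periodic measures need not be ergodic. It is, if each orbit follows the previous one for most of its period and distributes this time evenly over the previous orbit. The following criterion follows Gorodetski, Ilyashenko, Kleptsyn and Nalsky.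

\begin{lemma}\label{lem:ergodic}
Let $T^{\pi_n}P_n=P_n$ with $\pi_n\uparrow\infty$, and $\nu_n=\frac1{\pi_n}\sum_{j<\pi_n}\delta_{T^jP_n}$. Suppose there are sets $\Gamma_n\subset\mathbb Z/\pi_{n+1}$, maps $\rho_n:\Gamma_n\to\mathbb Z/\pi_n$ whose fibers over all points of $\mathbb Z/\pi_n$ have equal cardinality, and $\gamma_n,\eta_n\ge0$ such that $\#\Gamma_n\ge(1-\eta_n)\pi_{n+1}$ and
\[
d_X\bigl(T^{j+i}P_{n+1},T^{\rho_n(j)+i}P_n\bigr)\le\gamma_n\qquad(j\in\Gamma_n,\ 0\le i<\pi_n),
\]
with $\sum\gamma_n<\infty$ and $\sum\eta_n<\infty$. Then $\nu_n$ converges weak-star to an ergodic measure $\nu$. If moreover the orbit of $P_n$ is $\epsilon_n$-dense in $X$ with $\epsilon_n\to0$, then $\operatorname{supp}\nu=X$.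
\end{lemma}

\begin{proof}
Put $\tau_n=\sum_{l\ge n}\eta_l$ and $\sigma_n=\sum_{l\ge n}\gamma_l$; discarding finitely many $n$ we may assume $\tau_n<1$. For $k>n$ let $\rho_{n,k}=\rho_n\circ\dots\circ\rho_{k-1}$ on its natural domain $\Gamma_{n,k}\subset\mathbb Z/\pi_k$; thus $\Gamma_{n,n+1}=\Gamma_n$. For $k>n+1$ we have $\Gamma_{n,k}=\rho_{k-1}^{-1}(\Gamma_{n,k-1})$, and the fibers of $\rho_{k-1}$ have $\#\Gamma_{k-1}/\pi_{k-1}$ elements each. So by induction $\rho_{n,k}$ has fibers of equal cardinality, and
\[
\#\Gamma_{n,k}=\frac{\#\Gamma_{k-1}}{\pi_{k-1}}\,\#\Gamma_{n,k-1}\ge\prod_{l=n}^{k-1}(1-\eta_l)\,\pi_k\ge(1-\tau_n)\pi_k .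
\]
As $\pi_n\le\pi_l$ for $l\ge n$, the triangle inequality gives
\begin{equation}\label{eq:longshadow}
d_X\bigl(T^{j+i}P_k,T^{\rho_{n,k}(j)+i}P_n\bigr)\le\sigma_n\qquad(j\in\Gamma_{n,k},\ 0\le i<\pi_n).
\end{equation}

Let $f$ be continuous on $X$ with modulus of continuity $\omega_f$, $A_nf=\frac1{\pi_n}\sum_{i<\pi_n}f\circ T^i$, and $I_n=\int f\,d\nu_n$. On the orbit of $P_n$ we have $A_nf=I_n$, so by \eqref{eq:longshadow}
\[
\nu_k\{|A_nf-I_n|\le\omega_f(\sigma_n)\}\ge1-\tau_n\qquad(k>n).
\]
The set is closed, so every limit point $\nu$ of $(\nu_k)$, which is $T$-invariant, satisfies the same inequality. Hence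
\[
\Bigl|\int f\,d\nu-I_n\Bigr|\le\int|A_nf-I_n|\,d\nu\le\omega_f(\sigma_n)+2\tau_n\|f\|_\infty\to0 .
\]
So $\nu_n\to\nu$, and $A_nf\to\int f\,d\nu$ in $L^1(\nu)$. As $\pi_n\to\infty$, the mean ergodic theorem gives $A_nf\to\mathbb E_\nu(f|\mathcal I)$ in $L^1(\nu)$, where $\mathcal I$ is the $\sigma$-algebra of invariant sets. Thus $\mathbb E_\nu(f|\mathcal I)$ is constant for every continuous $f$, and $\nu$ is ergodic.

For each $a\in\mathbb Z/\pi_n$ the times $j$ with $\rho_{n,k}(j)=a$ number at least $(1-\tau_n)\pi_k/\pi_n$. By \eqref{eq:longshadow} with $i=0$ the closed $\sigma_n$-ball about $T^aP_n$ has $\nu_k$-mass at least $(1-\tau_n)/\pi_n$ for all $k>n$, hence at least the same $\nu$-mass. If $\epsilon_n\to0$, then, as $\sigma_n\to0$, every nonempty open set contains such a ball.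
\end{proof}

\section{Parameters and the first periodic orbit}\label{sec:first}

From now on, until the end of Section~\ref{sec:step}, $G$ satisfies (H1) and $v\in\overline{\mathcal C}$ is steerable with constants $h,H$. We aim at vectors $v_n\to v$ in the interior of the chamber, with gaps bounded below by a geometric sequence. Put $\mathbf e=(1,2,\dots,d)$ and choose $\rho>0$ with $\rho d\le h$, then $\alpha\in(0,\frac14]$ small and $\theta\in(0,1)$ close to $1$ such that
\begin{equation}\label{eq:param}
\frac{3(\alpha+d(1-\theta))\log\Lambda}{h}\le\frac1{16}.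
\end{equation}
Put
\[
v_n=v-\rho\theta^n\mathbf e,\quad \beta_n=\rho\theta^n(\alpha+d(1-\theta)),\quad \chi_n=\tfrac12\rho\theta^n,\quad C_2=C_0+|v|+h .
\]
Then $|v_n-v|\le h$, $\operatorname{gap}(v_n)\ge\rho\theta^n$ and $|\varphi-v_n|\le C_2$.

We construct inductively points $p_n=(x_n,\mathfrak f_n)\in\mathcal FM$ and words $w_n$, $|w_n|=\pi_n$, with $\mathcal Fg_{w_n}(p_n)=p_n$ and
\begin{equation}\label{eq:un}
|u_n-v_n|\le\alpha\rho\theta^n,\qquad u_n:=\tfrac1{\pi_n}S(w_n;p_n).
\end{equation}
Two consequences of \eqref{eq:un} will be used. First, $\operatorname{gap}(u_n)\ge(1-2\alpha)\rho\theta^n\ge\chi_n>0$: the orbit attracts at a rate controlled by $\chi_n$. Second, $|u_n-v_{n+1}|\le\alpha\rho\theta^n+d\rho(\theta^n-\theta^{n+1})=\beta_n$: this is the mean error to be corrected at the next step. As on the circle, $\beta_n$ and $\chi_n$ are proportional to $\theta^n$, and \eqref{eq:param} makes their ratio small enough.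

\begin{proposition}\label{prop:first}
There are $p_0$ and $w_0$ as required for $n=0$.
\end{proposition}

\begin{proof}
There is no old orbit to supply contraction; it comes from steering, with target $v_0$ of gap at least $\rho$.

For $z=(y,\mathfrak f)$ and $n_1\ge1$ let $W(z)$ be the prefix of length $n_1$ of a steering word for $(z,\,E^0=0,\,v'=v_0)$. By \eqref{eq:steer} every prefix $V$ of $W(z)$ satisfies $\bigl|S(V;z)-|V|v_0\bigr|\le H$. Let $N_1,\dots,N_{n_1}$ be the one-step matrices along the orbit in adapted orthonormal bases, and $N=N_{n_1}\cdots N_1$ the matrix of $Dg_{W(z)}(y)$. Over any interval $I$ of times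
\[
\prod_{t\in I}|(N_t)_{ii}|^{\pm1}\le\exp(\pm|I|v_{0,i}+2H).
\]
The entries of the $N_t$ and $N_t^{-1}$ have modulus at most $\Lambda$. Apply Lemma~\ref{lem:paths}, with $q=d$, to $N$. In the entry $(j,k)$ only indices $i\ge j$ occur, for which $v_{0,i}\le v_{0,j}<0$, and the intervals have total length at least $n_1-d$. Apply it also to $N^{-1}=N_1^{-1}\cdots N_{n_1}^{-1}$. In the entry $(l,i)$ only indices $i'\le i$ occur, for which $0<-v_{0,i'}\le-v_{0,i}$, and the total length is at most $n_1$. So, with $C$ independent of $n_1$ and $z$,
\[
|N_{jk}|\le C(n_1+1)^de^{n_1v_{0,j}}\ (j\le k),\qquad |(N^{-1})_{li}|\le C(n_1+1)^de^{-n_1v_{0,i}}\ (l\le i).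
\]
Since $v_{0,j}\le v_{0,1}\le-\rho$, we get $\|Dg_{W(z)}(y)\|\le C'(n_1+1)^de^{-n_1\rho}$. By the formula after \eqref{eq:flagder} and $v_{0,j}-v_{0,i}\le-\rho$ for $j>i$, the derivative at $\mathfrak f$ of the flag action of $Dg_{W(z)}(y)$ has norm at most $C'(n_1+1)^{2d}e^{-n_1\rho}$. Fix $n_1$ such that both bounds are at most $\frac18$ and $H/n_1\le\alpha\rho/2$.

There are finitely many words $W$ of length $n_1$. For each of them $\|Dg_W(\cdot)\|$ is continuous on $M$ and the norm of the derivative of the flag action is continuous on $\mathcal FM$. So there is $r\in(0,\iota/4)$ such that for all $z=(y,\mathfrak f)$ and $W=W(z)$ these norms are at most $\frac14$, the first at all points within $2r$ of $y$, the second at all flags over points $y'\in\bar B(y,r)$ within $2r$ of $\tau_{yy'}\mathfrak f$. A minimal geodesic between two points of an $r$-ball stays in the concentric $2r$-ball, because each of its points is within $r$ of one of its ends. Hence every $(z,W(z))$ is $r$-contracting.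

Take any $z^0$, put $z^{j+1}=\mathcal Fg_{W(z^j)}z^j$, and apply Lemma~\ref{lem:closing} with $N=n_1$ and $\epsilon$ so small that $\operatorname{dist}(z,z')\le\epsilon$ implies $|\varphi(s,z)-\varphi(s,z')|\le\alpha\rho/2$ for all $s$. Along the orbit of $z^a$ the mean of $\varphi$ over $\mathsf w$ differs from $v_0$ by at most $H/n_1$. So for $p_0=\hat z$, $w_0=\mathsf w$ we get $|u_0-v_0|\le H/n_1+\alpha\rho/2\le\alpha\rho$.
\end{proof}

\section{From one periodic orbit to the next}\label{sec:step}

Let $p=p_n=(x,\mathfrak f)$, $w=w_n$, $\pi=\pi_n$, $u=u_n$ be given. Write $\beta=\beta_n$, $\chi=\chi_n$, $v'=v_{n+1}$, $\varepsilon=2^{-n}$ and $\lambda=e^{-\pi\chi/2}$.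

\subsection{A trapping box}\label{ss:box}

Let $A=Dg_w(x)$. As $A\mathfrak f=\mathfrak f$, it is upper triangular in a basis adapted to $\mathfrak f$, with diagonal entries $a_i$, $|a_i|=e^{\pi u_i}$. Since $\operatorname{gap}(u)\ge\chi$, its spectral radius is at most $e^{-\pi\chi}<\lambda$. By \eqref{eq:flagder} the derivative at $\mathfrak f$ of the flag action of $A$ is, in this basis, $Y\mapsto AYA^{-1}$ on $\mathfrak{gl}/\mathfrak b$. The $|a_i|$ are distinct, so an upper triangular change of basis, which preserves $\mathfrak b$, diagonalizes $A$. Hence the eigenvalues of this derivative are the $a_j/a_i$, $j>i$, of modulus $e^{\pi(u_j-u_i)}\le e^{-\pi\chi}<\lambda$.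

A linear map of spectral radius less than $\lambda$ has operator norm less than $\lambda$ for a suitable norm. So, with the chart $\psi=\exp_x^{-1}$ of $M$ at $x$ and a chart $\kappa$ of $\mathcal F_xM$ at $\mathfrak f$, $\kappa(\mathfrak f)=0$, there are norms, both denoted $|\cdot|_*$, on the model spaces for which $A$ and the derivative at $\mathfrak f$ of its flag action have norm less than $\lambda$. Let
\[
\bar B_\varrho=\{|\psi|_*\le\varrho\},\quad \bar D_\varsigma=\{|\kappa|_*\le\varsigma\},\quad
Q_{\varrho,\varsigma}=\{(y,\tau_{xy}\mathfrak f'):y\in\bar B_\varrho,\ \mathfrak f'\in\bar D_\varsigma\}.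
\]
In this trivialization $\mathcal Fg_w$ is $(y,\mathfrak f')\mapsto(g_w(y),A_y\mathfrak f')$, where $A_y=\mathsf P_{x,g_w(y)}^{-1}Dg_w(y)\mathsf P_{xy}\in GL(T_xM)$ depends continuously on $y$ and $A_x=A$.

\emph{Choice of $\varsigma$.} The map $(B,\mathfrak f')\mapsto B\mathfrak f'$ is smooth. So for every small $\varsigma$ there is a neighborhood $\mathcal U_\varsigma$ of $A$ in $GL(T_xM)$ such that each $B\in\mathcal U_\varsigma$ maps $\bar D_\varsigma$ into the chart domain with derivative of norm at most $\lambda$ on $\bar D_\varsigma$, and $|\kappa(B\mathfrak f)|_*\le(1-\lambda)\varsigma$. As $\bar D_\varsigma$ is convex in the chart, $B$ is $\lambda$-Lipschitz there, and $|\kappa(B\mathfrak f')|_*\le\lambda\varsigma+(1-\lambda)\varsigma=\varsigma$ on it, so $B\bar D_\varsigma\subset\bar D_\varsigma$.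

\emph{Choice of $\varrho$, after $\varsigma$.} Take $\varrho$ so small that $A_y\in\mathcal U_\varsigma$ for $y\in\bar B_\varrho$ and that $g_w$, which is $C^1$ and fixes $x$, is $\lambda$-Lipschitz in $|\cdot|_*$ on $\bar B_\varrho$, hence maps it into itself. The size of $\varrho$ depends on the modulus of continuity of $Dg_w$, and this is harmless.

So there are arbitrarily small boxes $Q=Q_{\varrho,\varsigma}$ with
\begin{itemize}
\item[(a)] $\mathcal Fg_w(Q)\subset Q$; $g_w$ is $\lambda$-Lipschitz on $\bar B_\varrho$; for each $y\in\bar B_\varrho$ the fiber map $A_y$ preserves $\bar D_\varsigma$ and is $\lambda$-Lipschitz on it (all in $|\cdot|_*$).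
\end{itemize}
By continuity we can choose $Q$ so small that moreover, for all $q\in Q$,
\begin{itemize}
\item[(b)] $\operatorname{dist}(\mathcal Fg_Vq,\mathcal Fg_Vp)\le\varepsilon$ for every prefix $V$ of $w$;
\item[(c)] $|S(w;q)-\pi u|\le\pi\beta$.
\end{itemize}

\emph{Comparison of distances.} On fixed compact convex chart balls $\bar B_{\varrho_0}$, $\bar D_{\varsigma_0}$ the norm $|\cdot|_*$ and the Riemannian norms are comparable up to a factor $K\ge1$. If $Q$ is small enough, minimal geodesics between points of $\bar B_\varrho$ stay in $\bar B_{\varrho_0}$, and minimal geodesics between points of $\bar D_\varsigma$ stay in $\bar D_{\varsigma_0}$. Measuring segments in the chart and minimal geodesics in both norms, we see that $|\psi(\cdot)-\psi(\cdot)|_*$ and $d_M$ on $\bar B_\varrho$, and $|\kappa(\cdot)-\kappa(\cdot)|_*$ and $\mathsf d$ on $\bar D_\varsigma$, are comparable up to the factor $K$. Since $\tau_{xy}$ is an isometry, the same $K$ serves for flags over any $y\in\bar B_\varrho$.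

Put $Q'=Q_{\varrho/2,\varsigma/2}$. As $Q$ is a neighborhood of the compact set $Q'$, there is $r\in(0,\iota/4)$ such that $z\in Q'$ and $D(z,z')\le r$ imply $z'\in Q$.

\subsection{Returning and visiting}\label{ss:travel}

Here (H1) is used.

\emph{Return words.} There is $R$ such that from every $z\in\mathcal FM$ some word of length at most $R$ leads into $\operatorname{int}Q'$: by (H1) the open sets $(\mathcal Fg_V)^{-1}(\operatorname{int}Q')$ cover $\mathcal FM$, and finitely many suffice. The same argument works for any nonempty open set in place of $\operatorname{int}Q'$.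

\emph{Density words.} For $\varepsilon>0$ fix $k\ge1$ with $2^{-k}\le\varepsilon$ and a cover of $\mathcal FM$ by nonempty open sets $V_1,\dots,V_J$ of diameter less than $\varepsilon$. There is $B$ such that every $z$ has a word $b$, $|b|\le B$, with the following property: for every $\mathsf a\in\{0,\dots,\ell-1\}^{2k+1}$ and every $i$ there is $t\in[k,|b|-k-1]$ with
\begin{equation}\label{eq:density}
b_{t-k}\cdots b_{t+k}=\mathsf a\qquad\text{and}\qquad\mathcal Fg_{b_0\cdots b_{t-1}}(z)\in V_i .
\end{equation}
Indeed, from the current point use a word of uniformly bounded length to enter the nonempty open set $(\mathcal Fg_{\mathsf a_0\cdots\mathsf a_{k-1}})^{-1}(V_i)$, then apply the word $\mathsf a$; after its first $k$ letters the point is in $V_i$. Do this successively for the finitely many pairs $(\mathsf a,i)$.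

\subsection{The blocks}\label{ss:blocks}

Take $k$ and $B$ as in Section~\ref{ss:travel} for $\varepsilon=2^{-n}$, and fix an integer $q_0$ with $q_0\pi\ge k+\pi$. The constants $K,r,R,k,B,q_0$ do not depend on the number $m$ of turns, which we choose now. Since $\beta>0$, there is $m\ge2$, $m>2q_0$, so large that
\begin{equation}\label{eq:m}
\begin{gathered}
L:=B+\Bigl\lceil\frac{2\beta m\pi+C_2B}{h}\Bigr\rceil+R\le\frac{3\beta m\pi}{h},\qquad
K^2e^{-3m\pi\chi/8}\le\frac14,\\
\frac{H+C_2R}{m\pi}\le\frac{\alpha\rho\theta^{n+1}}2,\qquad \frac{2q_0}m\le\frac\beta h .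
\end{gathered}
\end{equation}
For $z\in Q'$ define the block $W(z)=w^m\,b\,c\,\mathsf r$ as follows, where the error after a prefix $V$ is $S(V;z)-|V|v'$.
\begin{itemize}
\item After $w^m$ the point is in $Q$, by (a). Let $b$, $|b|\le B$, be a density word from there. At the start of each copy of $w$ the point is in $Q$, so by (c) and $|u-v'|\le\beta$ each copy contributes at most $2\beta\pi$ to the error. Hence $E^0:=S(w^mb;z)-|w^mb|v'$ satisfies $|E^0|\le2\beta m\pi+C_2B$.
\item Let $c$ be the prefix of length $\lceil(2\beta m\pi+C_2B)/h\rceil\ge|E^0|/h$ of a steering word for the current point, $E^0$ and $v'$; this is allowed because $|v'-v|\le h$. By \eqref{eq:steer} the error becomes at most $H$.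
\item Let $\mathsf r$, $|\mathsf r|\le R$, be a return word into $Q'$.
\end{itemize}
Consequently
\begin{equation}\label{eq:block}
\mathcal Fg_{W(z)}z\in Q',\quad m\pi\le|W(z)|\le m\pi+L,\quad \bigl|S(W(z);z)-|W(z)|v'\bigr|\le H+C_2R .
\end{equation}

\begin{lemma}
For every $z\in Q'$ the pair $(z,W(z))$ is $r$-contracting.
\end{lemma}

\begin{proof}
Let $z=(y,\mathfrak f_z)$. All $z'$ with $D(z,z')\le r$ lie in $Q$. For $z'=(y',\tau_{yy'}\mathfrak f_z)$ this shows $\bar B(y,r)\subset\bar B_\varrho$. In general it shows that for $y'\in\bar B(y,r)$ the closed $\mathsf d$-ball of radius $r$ about $\tau_{yy'}\mathfrak f_z$ is contained in $\tau_{xy'}\bar D_\varsigma$.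

\emph{Base.} By (a), $g_w^m$ is $\lambda^m$-Lipschitz on $\bar B_\varrho$ in $|\cdot|_*$, hence $K^2\lambda^m$-Lipschitz in $d_M$. The rest of the block has length at most $L$ and contributes at most a factor $\Lambda^L$.

\emph{Flags.} Fix $y'\in\bar B(y,r)$. Its orbit under $g_w$ stays in $\bar B_\varrho$, so by (a) all fiber maps along it preserve $\bar D_\varsigma$ and are $\lambda$-Lipschitz there. So the flag action of $Dg_w^m(y')$ is $K^2\lambda^m$-Lipschitz for $\mathsf d$ on the ball in question. The rest contributes at most a factor $\Lambda^L$.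

By \eqref{eq:m} and \eqref{eq:param},
\[
L\log\Lambda\le\frac{3\beta m\pi}h\log\Lambda=\rho\theta^nm\pi\cdot\frac{3(\alpha+d(1-\theta))\log\Lambda}h\le\frac{\rho\theta^n}{16}m\pi=\frac{\chi m\pi}8 .
\]
So both Lipschitz constants are at most $K^2e^{-m\pi\chi/2+m\pi\chi/8}\le\frac14$.
\end{proof}

\subsection{Closing}\label{ss:closing}

Let $z^0=p\in Q'$ and $z^{j+1}=\mathcal Fg_{W(z^j)}z^j\in Q'$. Apply Lemma~\ref{lem:closing} with $N=m\pi+L$ and $\epsilon\le\varepsilon$ so small that
\begin{itemize}
\item $\operatorname{dist}(z,z')\le\epsilon$ implies $|\varphi(s,z)-\varphi(s,z')|\le\alpha\rho\theta^{n+1}/2$ for all $s$;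
\item $z\in Q'$ and $\operatorname{dist}(z,z')\le\epsilon$ imply $z'\in Q$.
\end{itemize}
We obtain $p_{n+1}=\hat z$ and $w_{n+1}=\mathsf w=W^a\cdots W^{b'-1}$ with $W^j=W(z^j)$, $a<b'$. By \eqref{eq:block}, and since each block has length at least $m\pi$, $\bigl|S(\mathsf w;z^a)-|\mathsf w|v'\bigr|\le|\mathsf w|\frac{H+C_2R}{m\pi}$. Hence
\[
|u_{n+1}-v_{n+1}|\le\frac{H+C_2R}{m\pi}+\frac{\alpha\rho\theta^{n+1}}2\le\alpha\rho\theta^{n+1},
\]
which is \eqref{eq:un} for $n+1$. Also $\pi_{n+1}\ge m\pi_n\ge2\pi_n$.

\subsection{Shadowing and density}\label{ss:shadow}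

Let $P_n=(w_n^\infty,p_n)\in X$, where $w_n^\infty$ is the bi-infinite periodic sequence with $w_n$ at positions $0,\dots,\pi_n-1$. Then $T^{\pi_n}P_n=P_n$. We check the hypotheses of Lemma~\ref{lem:ergodic}.

\emph{Shadowing.} In the orbit of $P_{n+1}$, at the start $t_j$ of each block $W^j$, $a\le j<b'$, the $\mathcal FM$-coordinate is within $\epsilon$ of $z^j\in Q'$, hence in $Q$; by (a) it is also in $Q$ at the times $t_j+\pi,t_j+2\pi,\dots,t_j+m\pi$. Let $\Gamma_n$ consist of the times $t_j+i$ with $q_0\pi\le i<(m-q_0)\pi$, over all blocks of $\mathsf w$, and let $\rho_n(t_j+i)=i\bmod\pi$. Let $0\le i'<\pi$. As $q_0\pi\ge k+\pi$, the symbols at distance less than $k$ from time $t_j+i+i'$ lie in the part $w^m$ of the block, so they agree with the corresponding symbols of $w^\infty$; and $2^{-k}\le\varepsilon$. The $\mathcal FM$-coordinate is the image of a point of $Q$ under a prefix of $w$, so by (b) it is $\varepsilon$-close to that of $T^{i+i'}P_n$. Hence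
\[
d_X\bigl(T^{t_j+i+i'}P_{n+1},T^{i+i'}P_n\bigr)\le\varepsilon=2^{-n}=:\gamma_n .
\]
Each residue modulo $\pi$ is hit $m-2q_0$ times in each block, so the fibers of $\rho_n$ have equal cardinality. In each block at most $2q_0\pi+L$ times are not in $\Gamma_n$, so by \eqref{eq:m} their proportion is at most
\[
\frac{2q_0\pi+L}{m\pi}\le\frac{4\beta_n}h=:\eta_n,
\]
and $\sum\eta_n<\infty$ because $\beta_n$ is proportional to $\theta^n$.

\emph{Density.} Let $(\omega,z)\in X$, $\mathsf a=\omega_{-k}\cdots\omega_k$, and $z\in V_i$. By \eqref{eq:density}, in the density word of the first block of $\mathsf w$ there is a time at which the surrounding $2k+1$ symbols are $\mathsf a$ and the orbit of $z^a$ is in $V_i$, hence within $\varepsilon$ of $z$. The orbit of $\hat z$ is then within $\varepsilon+\epsilon\le2\varepsilon$ of $z$. So the orbit of $P_{n+1}$ is $2\cdot2^{-n}$-dense in $X$.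

\subsection{End of the proof of Theorem \ref{thm:A}}

By Lemma~\ref{lem:ergodic} and Section~\ref{ss:shadow} the periodic measures $\nu_n$ on the orbits of $P_n$ converge weak-star to an ergodic measure $\nu$ with $\operatorname{supp}\nu=X$. As $\varphi$ is continuous, $\int\varphi\,d\nu=\lim\int\varphi\,d\nu_n=\lim u_n=v$ by \eqref{eq:un}. By Lemma~\ref{lem:exponents} the fibered exponents of the projection of $\nu$ are $v_1,\dots,v_d$. This proves Theorem~\ref{thm:A}, and with Lemma~\ref{lem:steer} Theorem~\ref{thm:main}. \qed

\section{Complements}\label{sec:compl}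

\subsection{Which vectors are steerable}

In this subsection $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ are Euclidean. For $k\ge1$ let
\[
\mathcal V_k=\Bigl\{v:\ v\in\operatorname{int}\operatorname{conv}\bigl\{\tfrac1kS(W;z):|W|=k\bigr\}\ \text{ for all } z\in\mathcal FM\Bigr\},\qquad \mathcal V=\bigcup_{k\ge1}\mathcal V_k .
\]

\begin{proposition}\label{prop:B}
\textup{(i)} A vector $v$ is steerable if and only if $v\in\mathcal V$.

\textup{(ii)} $\mathcal V$ is convex. If $\mathcal V\neq\emptyset$ and from every $z\in\mathcal FM$ there is an infinite word along which the averages of $\varphi$ converge to $v$, then $v\in\overline{\mathcal V}$.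
\end{proposition}

So Theorem~\ref{thm:A} applies to all $v\in\mathcal V\cap\overline{\mathcal C}$. In particular, in Theorem~\ref{thm:main} hypothesis (H2) may be weakened to: \emph{for some $k$ and every $z\in\mathcal FM$, $0$ is interior to the convex hull of $\{S(W;z):|W|=k\}$.}

\begin{proof}
(i) A point is interior to the convex hull of a finite set if and only if no closed half-space with that point on its boundary contains the set. So if $v\in\mathcal V_k$, compactness gives
\[
c:=\min_{z,\ \|E\|=1}\ \max_{|W|=k}\ \langle-E,\,S(W;z)-kv\rangle>0 .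
\]
Put $h=c/(4k\sqrt d)$. If $|v'-v|\le h$, then $k\|v'-v\|\le c/4$, so the same quantity for $v'$ is at least $c/2$. Let $C$ bound $\|S(W;z)-kv'\|$ for all $z$, $|W|=k$ and such $v'$; then $C\ge c/2$. At each step choose an optimal $W$ of length $k$ for the direction of the current error $E$ (any $W$ if $E=0$). The increment $e$ satisfies
\[
\|E+e\|^2\le\|E\|^2-c\|E\|+C^2 .
\]
If $\|E\|\ge2C^2/c$, then $\|E+e\|^2\le\|E\|^2-\frac c2\|E\|\le(\|E\|-\frac c4)^2$, and $\|E\|\ge2C^2/c\ge C\ge c/4$, so $\|E+e\|\le\|E\|-\frac c4$. Otherwise $\|E+e\|\le H_1:=2C^2/c+C$. By induction the error after $j$ such words satisfies $\|E^{jk}\|\le\max(H_1,\|E^0\|-jc/4)$. At times between multiples of $k$ the error differs by a bounded amount from its last value at such a multiple. If $n\ge|E^0|/h$, then $n\ge4k\|E^0\|/c$, and with $j=\lfloor n/k\rfloor\ge n/k-1$ we get $\|E^0\|-jc/4\le c/4$. So $E^n$ is bounded by a constant independent of $z$, $E^0$ and $v'$, which proves \eqref{eq:steer}.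

Conversely, let $v$ be steerable with constants $h,H$ and $\|E\|=1$. Take $v'=v-hE$, which satisfies $|v'-v|\le h$, and $E^0=0$. By \eqref{eq:steer}, from every $z$ and for every $k$ there is $W$ with $|W|=k$ and
\[
\langle E,\tfrac1kS(W;z)\rangle\le\langle E,v'\rangle+\tfrac{\sqrt d\,H}k=\langle E,v\rangle-h+\tfrac{\sqrt d\,H}k .
\]
For $k>\sqrt d\,H/h$ this is less than $\langle E,v\rangle$ for all $E$ and $z$, so $v\in\mathcal V_k$.

(ii) Let $M_k(E)=\max_z\min_{|W|=k}\langle E,S(W;z)\rangle$. It is continuous in $E$ and subadditive in $k$, by concatenating words. Let $\mathsf M(E)=\inf_kM_k(E)/k$, which is finite. By the criterion at the beginning of (i), $v\in\mathcal V_k$ if and only if $M_k(E)/k<\langle E,v\rangle$ for all unit $E$. We claim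
\[
\mathcal V=\{v:\mathsf M(E)<\langle E,v\rangle\text{ for all }\|E\|=1\}.
\]
The inclusion ``$\subset$'' holds because $\mathsf M\le M_k/k$. For ``$\supset$'', each unit $E$ has some $k$ with $M_k(E)/k<\langle E,v\rangle$, an open condition in $E$, so finitely many $k_1,\dots,k_p$ suffice. For a common multiple $k$, subadditivity gives $M_k/k\le M_{k_i}/k_i$ for all $i$, so $v\in\mathcal V_k$. As an intersection of half-spaces, $\mathcal V$ is convex.

Now let $v$ be as in the second statement of (ii), and fix a unit vector $E$ and $\epsilon>0$. Every $z$ has a nonempty word $W$ with $\langle E,S(W;z)\rangle<|W|(\langle E,v\rangle+\epsilon)$. This is open in $z$, so by compactness words of bounded length suffice. Concatenating them, $M_n(E)\le n(\langle E,v\rangle+\epsilon)+O(1)$, hence $\mathsf M(E)\le\langle E,v\rangle+\epsilon$. Thus $\mathsf M(E)\le\langle E,v\rangle$ for all unit $E$. If $v_0\in\mathcal V$ and $t\in(0,1]$, then $\mathsf M(E)<\langle E,(1-t)v+tv_0\rangle$ for all unit $E$, so $(1-t)v+tv_0\in\mathcal V$. Let $t\to0$.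
\end{proof}

\subsection{Without the chamber condition}

If $v\notin\overline{\mathcal C}$, periodic orbits with mean near $v$ need not attract, and our closing argument is not available. The measure still exists: the infinite orbit is built directly from nested blocks. No contraction is involved, only steering and travel.

\begin{theorem}\label{thm:C}
Let $G\subset\mathrm{Diff}^1(M)$ be finite and satisfy \textup{(H1)}. For every $v\in\mathcal V$ (under \textup{(H2)}: for every $v$ with $|v|<c_0$) there is an ergodic $T$-invariant measure $\nu$ with $\operatorname{supp}\nu=X$ and $\int\varphi\,d\nu=v$. The fibered exponents of its projection are the $v_i$ in decreasing order.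
\end{theorem}

Approximation by periodic orbits is not claimed here.

\begin{proof}
By Proposition~\ref{prop:B}, respectively Lemma~\ref{lem:steer}, $v$ is steerable. Let $h,H$ be steering constants for $v$ and $C_2=C_0+|v|+h$.

\emph{Nested words.} For $n\ge0$ we define, for \emph{every} $z\in\mathcal FM$, a level-$n$ word $W_n(z)$ with $l_n\le|W_n(z)|\le N_n$ and
\[
\bigl|S(W_n(z);z)-|W_n(z)|v\bigr|\le H .
\]
Level $0$: a prefix of fixed length $l_0=N_0\ge1$ of a steering word for $(z,0,v)$. Level $n+1$: concatenate $m=m_{n+1}\ge2$ level-$n$ words, each taken from the point reached. Append a density word as in Section~\ref{ss:travel}, with $\varepsilon=2^{-n-1}$, of length at most $B_{n+1}$; the error is now at most $mH+C_2B_{n+1}$. Append the prefix of length $\lceil(mH+C_2B_{n+1})/h\rceil$ of a steering word for the current point, the current error and $v$, after which the error is at most $H$. Put $l_{n+1}=ml_n$ and $N_{n+1}=mN_n+B_{n+1}+\lceil(mH+C_2B_{n+1})/h\rceil$.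

The proportion of $W_{n+1}(z)$ not covered by its level-$n$ words is at most
\[
\frac{B_{n+1}+1+(mH+C_2B_{n+1})/h}{ml_n},
\]
which tends to $H/(hl_n)$ as $m\to\infty$ with $B_{n+1}$, $l_n$ fixed. So we can choose $m_{n+1}$ such that it is at most $\eta_n:=\frac{2H}{hl_n}$. As $l_n\ge2^nl_0$, $\sum\eta_n<\infty$. Put $\tau_n=\sum_{l\ge n}\eta_l$, so $\tau_n\to0$. For $k>n$ the positions of $W_k(z)$ that are in no level-$n$ word have proportion at most $\sum_{l=n}^{k-1}\eta_l\le\tau_n$: passing from $k$ to $k+1$, positions outside the level-$k$ words add at most the proportion $\eta_k$.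

\emph{The measure $\nu'$.} Fix $z$, let $\omega^{(k)}$ be a sequence with the word $W_k(z)$ starting at position $0$, and let $\nu'$ be a weak-star limit point of $\frac1{|W_k|}\sum_{j<|W_k|}\delta_{T^j(\omega^{(k)},z)}$, where $W_k=W_k(z)$. It is $T$-invariant, as $|W_k|\to\infty$.

Fix $n$ and a window length $L$. For $k$ large the average over $j\in[0,|W_k|-L]$ of the proportion of $[j,j+L)$ not covered by level-$n$ words is at most $\tau_n|W_k|/(|W_k|-L+1)\le2\tau_n$. By Markov's inequality this proportion is at most $\sqrt{\tau_n}$ for at least a proportion $1-2\sqrt{\tau_n}$ of these $j$; call such $j$ \emph{good}. In a good window, complete level-$n$ words cover all but at most $\sqrt{\tau_n}L+2N_n$ positions. Any closed set that contains $T^j(\omega^{(k)},z)$ for all good $j$ and all large $k$ has $\nu'$-measure at least $1-2\sqrt{\tau_n}$, because $(|W_k|-L+1)/|W_k|\to1$. Write $A_Lf=\frac1L\sum_{i<L}f\circ T^i$, and let $\mathcal I$ be the $\sigma$-algebra of invariant sets.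

\emph{Averages.} A good window contains at most $L/l_n$ complete level-$n$ words, each contributing at most $H$ to the error. So at $T^j(\omega^{(k)},z)$, $j$ good,
\[
|A_L\varphi-v|\le C_2\Bigl(\sqrt{\tau_n}+\frac{2N_n}L\Bigr)+\frac H{l_n}.
\]
With $L=L_n\ge nN_n$, $L_n\to\infty$, the right side is at most some $\kappa_n\to0$. The set $\{|A_{L_n}\varphi-v|\le\kappa_n\}$ is closed, so its $\nu'$-measure is at least $1-2\sqrt{\tau_n}\to1$. As $A_{L_n}\varphi\to\mathbb E_{\nu'}(\varphi|\mathcal I)$ in $L^1(\nu')$, this conditional expectation equals $v$ almost everywhere.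

\emph{Support.} Let $U\subset X$ be nonempty and open, and $f:X\to[0,1]$ continuous, supported in $U$, and equal to $1$ on a ball of radius $\epsilon>0$. If $n\ge1$ and $2\cdot2^{-n}<\epsilon$, each complete level-$n$ word contributes at least $1$ to the sum of $f$: by \eqref{eq:density} its density word brings the orbit within $2^{-n}$ of the center of the ball. If also $\sqrt{\tau_n}\le\frac12$ and $L\ge8N_n$, complete words cover at least $L/2-2N_n\ge L/4$ positions of a good window, so there are at least $L/(4N_n)$ of them and $A_Lf\ge\frac1{4N_n}$. Therefore $\nu'\{A_Lf\ge\frac1{4N_n}\}\ge1-2\sqrt{\tau_n}$ for all $L\ge8N_n$. Since $A_Lf\to\mathbb E_{\nu'}(f|\mathcal I)$ almost everywhere as $L\to\infty$,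
\[
\nu'\bigl\{\mathbb E_{\nu'}(f|\mathcal I)\ge\tfrac1{4N_n}\bigr\}\ge1-2\sqrt{\tau_n}.
\]
Letting $n\to\infty$ gives $\mathbb E_{\nu'}(f|\mathcal I)>0$ almost everywhere.

\emph{Conclusion.} Apply this to the sets $U$ of a countable base. Almost every ergodic component $\nu$ of $\nu'$ satisfies $\nu(U)>0$ for all of them and $\int\varphi\,d\nu=v$. Lemma~\ref{lem:exponents}, which does not require $v\in\overline{\mathcal C}$, gives the exponents.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BBD} Jairo Bochi, Christian Bonatti, Lorenzo J. D\'{\i}az, \emph{Robust vanishing of all Lyapunov exponents for iterated function systems}, arXiv:1211.3435 (2012).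
\end{thebibliography}

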